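\title{The minimum size of $K_{s,t}$-saturated bipartite graphs}

\begin{abstract}
An $n$ by $n$ bipartite graph is $K_{s,t}$-saturated if it contains no $K_{s,t}$ but adding any missing edge across the bipartition creates one, in either orientation. We prove that for $1\le s<t$ and $n\ge t-1+\lfloor (t-s)/2\rfloor$ the minimum number of edges of such a graph is $(s+t-2)n-\lfloor (s+t-2)^2/4\rfloor$, as conjectured by Moshkovitz and Shapira for large $n$. The lower bound is a dimension count. It does not use $K_{s,t}$-freeness, and it also gives the saturation number for unbalanced host graphs.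
\end{abstract}

\section{Introduction}

Throughout, $G$ is a bipartite graph with a fixed bipartition into classes $X$ and $Y$, where $|X|=n_1$ and $|Y|=n_2$. A \emph{nonedge} is a pair $xy$ with $x\in X$, $y\in Y$ that is not an edge. We write $e(G)$ for the number of edges, $N(v)$ for the neighborhood of a vertex $v$, and $\deg v=|N(v)|$. For a bipartite graph $H$, we call $G$ \emph{$H$-saturated} if $G$ contains no copy of $H$ but adding any nonedge creates one. Thus the $H$-saturated graphs are the maximal $H$-free subgraphs of $K_{n_1,n_2}$, and the \emph{saturation number} $\operatorname{sat}(K_{n_1,n_2},H)$ is the least number of edges of such a graph: it measures how early one can get stuck when adding edges one at a time and avoiding $H$.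

We take $H=K_{s,t}$, the complete bipartite graph with an \emph{$s$-side} of $s$ vertices and a \emph{$t$-side} of $t$ vertices, where $1\le s\le t$, and we put
\[
D=t-s .
\]
Copies of $K_{s,t}$ are unordered: the $s$-side may lie in $X$ or in $Y$.

Let $n_1=n_2=n\ge t$. A first attempt is to join $s-1$ vertices of $Y$ to all of $X$ and $t-1$ vertices of $X$ to all of $Y$. A nonedge $xy$ then completes a $K_{s,t}$ together with these $s+t-2$ vertices, and the graph has
\begin{equation}\label{eq:guess}
(s+t-2)n-(s-1)(t-1)
\end{equation}
edges. For $s<t$ this graph is not $K_{s,t}$-free, because $s$ of the $t-1$ full vertices of $X$ form an $s$-side. This can be repaired at no cost: keep $s-1$ full vertices in each class and put a $D$-regular bipartite graph on the rest (this is the case $q=0$ of Section~\ref{sec:construction}). So \eqref{eq:guess} is the natural guess, and it is optimal among graphs in which all nonedges can be completed with the $s$-side in one and the same class (Remark~\ref{rem:oneside}). Using both orientations one saves $\lfloor D^2/4\rfloor$ edges. Since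
\begin{equation}\label{eq:identity}
\frac{(s+t-2)^2}{4}=(s-1)(t-1)+\frac{D^2}{4},
\end{equation}
this gives $(s+t-2)n-\lfloor (s+t-2)^2/4\rfloor$ edges. Moshkovitz and Shapira conjectured that for fixed $1\le s<t$ this is the saturation number for all sufficiently large $n$; we take the problem from \cite{CCH}. The conjecture is true.

\begin{theorem}\label{thm:main}
Let $1\le s<t$. For all $n\ge t-1+\lfloor (t-s)/2\rfloor$,
\[
\operatorname{sat}(K_{n,n},K_{s,t})=(s+t-2)n-\Big\lfloor\Big(\frac{s+t-2}{2}\Big)^2\Big\rfloor .
\]
The lower bound holds for all $n\ge t-1$.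
\end{theorem}

Call $G$ \emph{semi-saturated} if adding any nonedge $xy$ creates a copy of $K_{s,t}$ that contains $xy$. A $K_{s,t}$-saturated graph is semi-saturated, since a copy avoiding $xy$ would already lie in $G$. We prove the lower bound for semi-saturated graphs and for classes of different sizes. Write $M^+=\max(M,0)$.

\begin{theorem}\label{thm:general}
Let $1\le s\le t$, $n_1\ge n_2\ge t-1$, $D=t-s$ and $\delta=n_1-n_2$. Every semi-saturated graph $G$ with classes of sizes $n_1,n_2$ satisfies
\[
e(G)\ \ge\ (s-1)n_1+(t-1)n_2-(s-1)(t-1)-\Big\lfloor\frac{((D-\delta)^+)^2}{4}\Big\rfloor .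
\]
If $n_2\ge t-1+\lfloor (D-\delta)^+/2\rfloor$, then equality is attained by a $K_{s,t}$-saturated graph, so in this range the right side equals $\operatorname{sat}(K_{n_1,n_2},K_{s,t})$.
\end{theorem}

By \eqref{eq:identity}, Theorem~\ref{thm:main} is the case $\delta=0$. We abbreviate
\[
\beta=(s-1)n_1+(t-1)n_2-(s-1)(t-1),
\]
the size of the first attempt above when the $t-1$ full vertices are placed in the larger class. The saving over $\beta$ shrinks as the classes become unbalanced, and it vanishes once $\delta\ge D-1$.

\begin{remark}
Some lower bound on $n$ is needed in Theorem~\ref{thm:main}. If $n=t-1$, then $K_{n,n}$ contains no $K_{s,t}$, so it is the only saturated graph, and it has $(t-1)^2$ edges. The formula gives $(t-1)^2-\lfloor D^2/4\rfloor$, which is smaller when $D\ge2$. In particular, for $D\in\{2,3\}$ the range $n\ge t$ of the theorem cannot be extended to $n=t-1$.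
\end{remark}

Section~\ref{sec:stars} treats $s=1$, where the quadratic saving first appears, and Section~\ref{sec:construction} gives the construction. Section~\ref{sec:reduction} reduces the lower bound to one inequality. We prove that inequality for $s=2$ by counting edges of spanning forests in Section~\ref{sec:two}, and in general in Section~\ref{sec:general}, where dimensions of vector spaces replace numbers of components.

\section{Stars}\label{sec:stars}

All floors in this paper come from one elementary fact: for integers $M$ and $m\ge0$,
\begin{equation}\label{eq:floor}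
m(M-m)\le\Big\lfloor\frac{(M^+)^2}{4}\Big\rfloor,\qquad\text{with equality for } m=\lfloor M^+/2\rfloor .
\end{equation}
If $M\le0$, the left side is at most $0$, and it is $0$ for $m=0$. If $M>0$, the left side is the integer $M^2/4-(m-M/2)^2$, and for $m=\lfloor M/2\rfloor$ it is $M^2/4$ or $(M^2-1)/4$ according to the parity of $M$.

Let $s=1$ and $n_1=n_2=n$. The graph $K_{1,t}$ is a star with $t$ leaves, so $G$ is semi-saturated exactly when every nonedge has an endpoint of degree at least $t-1$. A $(t-1)$-regular graph has this property, with $(t-1)n$ edges, which is the guess \eqref{eq:guess}. But only one endpoint of each nonedge needs large degree. Let $P\subset X$ and $Q\subset Y$ be the sets of vertices of degree less than $t-1$, with $|P|=\rho$ and $|Q|=\sigma$. There is no nonedge between $P$ and $Q$, so each vertex of $P$ has degree at least $\sigma$ and each vertex of $Q$ has degree at least $\rho$. Summing degrees over $X$ and over $Y$ gives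
\begin{equation}\label{eq:star}
e(G)\ge\rho\sigma+(t-1)(n-\rho),\qquad e(G)\ge\rho\sigma+(t-1)(n-\sigma).
\end{equation}
With $m=\min(\rho,\sigma)$, the better of the two bounds and \eqref{eq:floor} give
\[
e(G)\ge m^2+(t-1)(n-m)=(t-1)n-m(t-1-m)\ge(t-1)n-\Big\lfloor\frac{(t-1)^2}{4}\Big\rfloor .
\]
Equality holds for the disjoint union of $K_{q,q}$, where $q=\lfloor (t-1)/2\rfloor$, and a $(t-1)$-regular bipartite graph with $n-q$ vertices in each class. For $t=3$ this is a single edge next to a cycle of length $2(n-1)$, with $2n-1$ edges against the guess $2n$.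

Two features persist for all $s$. The saving comes from a small complete bipartite graph on vertices of deficient degree, and the lower bound needs two counts, one from each class, since either bound in \eqref{eq:star} alone can be weak.

\section{The construction}\label{sec:construction}

To pass from stars to $K_{s,t}$, take the extremal graph for $K_{1,D+1}$ and add $s-1$ full vertices to each class. When $n_1>n_2$, a regular bipartite graph still needs equal classes, so the $\delta$ extra vertices of $X$ go into the deficient part.

\begin{proposition}\label{prop:upper}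
Let $1\le s\le t$, $n_1\ge n_2$, $\delta=n_1-n_2$, $q=\lfloor (D-\delta)^+/2\rfloor$ and $n_2\ge t-1+q$. There is a $K_{s,t}$-saturated graph with classes of sizes $n_1,n_2$ and with $\beta-\lfloor ((D-\delta)^+)^2/4\rfloor$ edges.
\end{proposition}

\begin{proof}
Put $k=n_2-s+1-q$. The hypothesis on $n_2$ says $k\ge D$. Partition $X=S\cup P\cup X_0$ and $Y=S'\cup Q\cup Y_0$ with
\[
|S|=|S'|=s-1,\qquad |P|=q+\delta,\qquad |Q|=q,\qquad |X_0|=|Y_0|=k,
\]
and define $G$ between the parts as follows:
\[
\begin{array}{c|ccc}
 & S' & Q & Y_0\\ \hline
S & \text{complete} & \text{complete} & \text{complete}\\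
P & \text{complete} & \text{complete} & \text{empty}\\
X_0 & \text{complete} & \text{empty} & D\text{-regular}
\end{array}
\]
A $D$-regular bipartite graph between $X_0$ and $Y_0$ exists because $k\ge D$: index both sets by the residues modulo $k$ and join $x_i$ to $y_i,y_{i+1},\dots,y_{i+D-1}$.

\emph{Degrees.} Vertices of $X_0\cup Y_0$ have degree $s-1+D=t-1$. Vertices of $P$ have degree $s-1+q\le t-1$. If $Q\ne\emptyset$, then $q\ge1$, so $\delta<D$ and $q+\delta\le (D+\delta)/2\le D$; hence vertices of $Q$ have degree $s-1+q+\delta\le t-1$. So every vertex outside $S\cup S'$ has degree at most $t-1$.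

\emph{No $K_{s,t}$.} The $s$-side of a copy lies in one class and consists of $s$ vertices of degree at least $t$. Each class has at most $s-1$ such vertices.

\emph{Saturation.} By the table, a nonedge $xy$ has $x\notin S$, $y\notin S'$, and $x\in X_0$ or $y\in Y_0$. If $x\in X_0$, then $|N(x)|=t-1$ and $S$ is joined to all of $Y$, so after adding $xy$ the sets $S\cup\{x\}$ and $N(x)\cup\{y\}$ span a $K_{s,t}$. If $y\in Y_0$, the sets $S'\cup\{y\}$ and $N(y)\cup\{x\}$ do.

\emph{Edges.} Counting the edges at $S$, the remaining edges at $S'$, the edges between $P$ and $Q$, and those between $X_0$ and $Y_0$, we get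
\begin{align*}
e(G)&=(s-1)n_2+(s-1)(n_1-s+1)+q(q+\delta)+D(n_2-s+1-q)\\
&=(s-1)n_1+(s-1+D)n_2-(s-1)(s-1+D)-q(D-\delta-q)\\
&=\beta-q(D-\delta-q).
\end{align*}
By the equality case of \eqref{eq:floor}, $q(D-\delta-q)=\lfloor ((D-\delta)^+)^2/4\rfloor$.
\end{proof}

\section{Reduction of the lower bound to one inequality}\label{sec:reduction}

From now on $G$ is semi-saturated, $1\le s\le t$ and $n_1,n_2\ge t-1$. The next statement generalizes \eqref{eq:star}. It is symmetric in $X$ and $Y$.

\begin{proposition}\label{prop:key}
There are integers $a,b$ with $0\le a\le n_1-s+1$ and $0\le b\le n_2-s+1$ such that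
\begin{align}
e(G)&\ge (n_1-a)(n_2-b)+(t-1)a+(s-1)b,\label{eq:key1}\\
e(G)&\ge (n_1-a)(n_2-b)+(s-1)a+(t-1)b.\label{eq:key2}
\end{align}
\end{proposition}

For stars, $a$ and $b$ are the numbers of vertices of degree at least $t-1$ in the two classes. In general one may picture $n_1-a$ and $n_2-b$ vertices forming a complete bipartite core, while each of the other $a+b$ vertices costs $s-1$ edges and those of one class cost $D$ more. The construction attains both bounds with core $(S\cup P,\,S'\cup Q)$ and $a=b=k$.

\begin{proof}[Proof of Theorem~\ref{thm:general} from Proposition~\ref{prop:key}]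
By Proposition~\ref{prop:upper} only the lower bound remains. Let $n_1=n_2+\delta$ with $\delta\ge0$, and put $\rho=n_1-s+1-a\ge0$ and $\sigma=n_2-s+1-b\ge0$. Since $t-1=s-1+D$, the bounds \eqref{eq:key1} and \eqref{eq:key2} together say
\[
e(G)\ge(s-1+\rho)(s-1+\sigma)+(s-1)(a+b)+D\max(a,b).
\]
Here $a+b=n_1+n_2-2(s-1)-\rho-\sigma$, so the first two terms add up to $(s-1)(n_1+n_2)-(s-1)^2+\rho\sigma$. Also $a=n_2-s+1-(\rho-\delta)$, so $\max(a,b)=n_2-s+1-m$ with $m=\min(\rho-\delta,\sigma)$. Therefore
\[
e(G)\ge(s-1)(n_1+n_2)-(s-1)^2+D(n_2-s+1)+\rho\sigma-Dm=\beta-(Dm-\rho\sigma).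
\]
If $m\le0$, then $Dm-\rho\sigma\le0$. If $m>0$, then $\rho\ge m+\delta$ and $\sigma\ge m$, so $Dm-\rho\sigma\le Dm-(m+\delta)m=m(D-\delta-m)$. In both cases $Dm-\rho\sigma\le\lfloor((D-\delta)^+)^2/4\rfloor$ by \eqref{eq:floor}.
\end{proof}

To prove Proposition~\ref{prop:key}, fix for each nonedge $xy$ one copy of $K_{s,t}$ that is created by adding $xy$ and contains it. The nonedge is of \emph{$X$-type} if the $s$-side of this copy lies in $X$ and of \emph{$Y$-type} otherwise; for $s=t$ choose either type. The remaining vertices of the copy form the \emph{witness} $(Z,T)$, with $|Z|=s-1$ and $|T|=t-1$: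
\begin{itemize}
\item for $X$-type, $Z\subset X\setminus\{x\}$ and $T\subset Y\setminus\{y\}$, and all pairs between $Z\cup\{x\}$ and $T\cup\{y\}$ other than $xy$ are edges;
\item for $Y$-type, $Z\subset Y\setminus\{y\}$ and $T\subset X\setminus\{x\}$, and all pairs between $Z\cup\{y\}$ and $T\cup\{x\}$ other than $xy$ are edges.
\end{itemize}
We use two consequences, stated for an $X$-type nonedge $xy$; for $Y$-type exchange $x$ and $y$.
\begin{itemize}
\item[(W1)] Every vertex of $T$ is adjacent to all of $Z\cup\{x\}$.
\item[(W2)] $Z\subset N(y)$.
\end{itemize}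

For $s\ge2$, bounding degrees one vertex at a time is not enough. A witness guarantees its endpoints degree $t-1$ or $s-1$, so summing over one class gives about $(t-1)n$, while the answer is about $(s+t-2)n$. In the construction the missing $(s-1)n$ edges lie at the full vertices $S$, but the definition of semi-saturation does not provide such vertices. We have to use that $x$ \emph{shares} $t-1$ neighbors with the set $Z$.

\section{The case $s=2$: components and forests}\label{sec:two}

Let $s=2$, so each $Z$ is a single vertex. This case is covered by Section~\ref{sec:general}, but it shows both steps of the general proof as counting arguments. They rest on the fact that a forest has at most $|W|-1$ edges inside a nonempty vertex set $W$.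

Let $H_X$ be the graph on $X$ in which $x$ is joined to $z$ whenever some $X$-type nonedge $xy$ has $Z=\{z\}$. Define $H_Y$ on $Y$ in the same way from the $Y$-type nonedges. By (W1), the ends of an edge of $H_X$ or $H_Y$ have at least $t-1$ common neighbors in $G$. Fix spanning forests $F_X$ and $F_Y$, with $a$ and $b$ edges. Then $H_X$ has $n_1-a\ge1$ components and $H_Y$ has $n_2-b\ge1$ components. For $y\in Y$ let $\mu(y)$ be the number of components of $H_X$ that meet $N(y)$.

\emph{First count.} Count pairs consisting of an edge of $F_X$ and a vertex $y$ adjacent to both of its ends. Each edge of $F_X$ lies in at least $t-1$ pairs. For fixed $y$, a component $C$ meeting $N(y)$ has at most $|C\cap N(y)|-1$ forest edges inside $N(y)$, so $y$ lies in at most $\deg y-\mu(y)$ pairs. Hence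
\[
e(G)=\sum_{y\in Y}\deg y\ \ge\ (t-1)a+\sum_{y\in Y}\mu(y).
\]

\emph{Second count.} Fix a component $C'$ of $H_Y$. For a component $C$ of $H_X$ let $Y_C$ be the set of $y\in C'$ with a neighbor in $C$. This set is nonempty. Indeed, take $x\in C$ and $y\in C'$. If $xy$ is an edge, then $y\in Y_C$. If $xy$ is of $X$-type with $Z=\{z\}$, then $z\in C$ and $z\in N(y)$ by (W2), so $y\in Y_C$. If $xy$ is of $Y$-type with $Z=\{z\}$, then $z\in C'$ and $z\in N(x)$, so $z\in Y_C$. Next, each of the $|C'|-1$ edges of $F_Y$ in $C'$ has ends with a common neighbor, since $t-1\ge1$, so it lies inside $Y_C$ for the component $C$ of that neighbor. Hence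
\[
|C'|-1\le\sum_C(|Y_C|-1)=\sum_{y\in C'}\mu(y)-(n_1-a).
\]
Summing over the $n_2-b$ components $C'$ gives $\sum_y\mu(y)\ge(n_1-a)(n_2-b)+b$. The two counts together give \eqref{eq:key1} for $s=2$, and exchanging the classes gives \eqref{eq:key2}.

For $s\ge3$ a witness ties $x$ to a set $Z$ of $s-1\ge2$ vertices, and there is no graph whose components record this. The linear form of the argument does extend. Encode the edge $xz$ of $H_X$ as the vector $e_x-e_z\in\mathbb{R}^X$, and let $A$ be the span of these vectors. The edges of $F_X$ give a basis of $A$; in $\mathbb{R}^X/A$ the vertices of a component become equal, and one vertex from each component gives a basis. So $\mu(y)$ is the dimension of the span of the image of $N(y)$. For general $s$ we declare $x$ to be a linear combination of the vertices of $Z$.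

\section{The general case: relations and dimensions}\label{sec:general}

\subsection{The quotient spaces}

Let $\mathbb{R}^X$ have the standard basis $e_x$, $x\in X$, write $u(x)$ for the coordinates of $u\in\mathbb{R}^X$, and for $W\subset X$ let $\mathbb{R}^W$ be the span of the $e_x$ with $x\in W$. Each $X$-type nonedge $xy$ should impose a relation $e_x=\sum_{z\in Z}c_ze_z$. The coefficients cannot be arbitrary: with all $c_z=0$, for instance, the quotient could collapse to zero and the bound $a\le n_1-s+1$ would be lost. For $s=2$ the relations $e_x-e_z$ all have coordinate sum $0$, and this keeps every vertex nonzero in the quotient. In general we want any $s-1$ vertices to stay independent, so we take all relations from the kernel of one map that has this property.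

A linear map $\varphi:\mathbb{R}^X\to\mathbb{R}^{s-1}$ is in \emph{general position} if the images of any $s-1$ distinct basis vectors form a basis of $\mathbb{R}^{s-1}$. Such a map exists: choose distinct reals $\alpha_x$ and put $\varphi(e_x)=(1,\alpha_x,\dots,\alpha_x^{s-2})$; the relevant determinants are nonzero Vandermonde determinants. For $s=1$ this is the zero map to the zero space, and for $s=2$ it is the coordinate sum.

Fix such a $\varphi$. For an $X$-type nonedge $xy$ with witness $(Z,T)$, the vectors $\varphi(e_z)$, $z\in Z$, form a basis, so $\varphi(e_x)=\sum_{z\in Z}c_z\varphi(e_z)$ for unique reals $c_z$. The \emph{relation vector} of $xy$ is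
\[
u_{xy}=e_x-\sum_{z\in Z}c_ze_z\ \in\ \ker\varphi\cap\mathbb{R}^{Z\cup\{x\}} .
\]
Let $A\subset\ker\varphi$ be the span of all these vectors, $a=\dim A$, $E=\mathbb{R}^X/A$, and let $\bar x\in E$ be the class of $e_x$. Do the same in $Y$: fix $\varphi':\mathbb{R}^Y\to\mathbb{R}^{s-1}$ in general position, let $w_{xy}\in\ker\varphi'\cap\mathbb{R}^{Z\cup\{y\}}$ be the relation vector of a $Y$-type nonedge $xy$, with coefficient $1$ at $y$, let $B$ be the span of these vectors, $b=\dim B$, $F=\mathbb{R}^Y/B$, and let $\bar y\in F$ be the class of $e_y$. Then $\dim E=n_1-a$ and $\dim F=n_2-b$.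

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] If $xy$ is of $X$-type with witness $(Z,T)$, then $\bar x\in\operatorname{span}\{\bar z:z\in Z\}$. If $xy$ is of $Y$-type, then $\bar y\in\operatorname{span}\{\bar z:z\in Z\}$.
\item[(ii)] The classes in $E$ of any $s-1$ distinct vertices of $X$ are linearly independent, and likewise in $F$.
\item[(iii)] $a\le n_1-s+1$ and $b\le n_2-s+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) holds because the relation vector is zero in the quotient. For (ii), let $|W|=s-1$ and $\sum_{x\in W}c_x\bar x=0$. Then $\sum_{x\in W}c_xe_x\in A\subset\ker\varphi$, so $\sum_{x\in W}c_x\varphi(e_x)=0$, and all $c_x$ vanish by general position. Since $n_1,n_2\ge t-1\ge s-1$, part (ii) gives $\dim E\ge s-1$ and $\dim F\ge s-1$, which is (iii).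
\end{proof}

For $y\in Y$ put
\[
E_y=\operatorname{span}\{\bar x:x\in N(y)\}\subset E .
\]
The number $\dim E_y$ replaces $\mu(y)$.

\subsection{First count: relations inside neighborhoods}

\begin{lemma}\label{lem:first}
$e(G)\ge(t-1)a+\sum_{y\in Y}\dim E_y$.
\end{lemma}

\begin{proof}
The relation vectors span $A$, so some $a$ of them form a basis $u_1,\dots,u_a$; this basis replaces the forest $F_X$. Count the pairs $(i,y)$ with $u_i\in\mathbb{R}^{N(y)}$. If $u_i=u_{x'y'}$ has witness $(Z,T)$, then $u_i\in\mathbb{R}^{Z\cup\{x'\}}$, and $Z\cup\{x'\}\subset N(y)$ for every $y\in T$ by (W1). So there are at least $(t-1)a$ pairs.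

Now fix $y$. The $u_i$ that lie in $\mathbb{R}^{N(y)}$ are independent vectors of $A\cap\mathbb{R}^{N(y)}$. The quotient map $\mathbb{R}^X\to E$ restricted to $\mathbb{R}^{N(y)}$ has kernel $A\cap\mathbb{R}^{N(y)}$ and image $E_y$, so by the rank--nullity theorem $y$ lies in at most $\deg y-\dim E_y$ pairs. Summing over $y$ gives $(t-1)a\le e(G)-\sum_y\dim E_y$.
\end{proof}

\subsection{Second count: a map onto $E\otimes F$}

It remains to bound $\sum_y\dim E_y$, the dimension of $\bigoplus_yE_y$, from below. The $Y$-type nonedges have not been used yet, and for such a nonedge $xy$ the class $\bar x$ need not lie in $E_y$. For $s=2$ we got around this by asking only that $C$ be met by \emph{some} vertex of the component $C'$. The space with a basis indexed by the pairs $(C,C')$ is $E\otimes F$.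

We use only the following facts about the tensor product of finite-dimensional real spaces: $(u,v)\mapsto u\otimes v$ is bilinear; if $u$ and $v$ run over spanning sets of $E$ and $F$, then the $u\otimes v$ span $E\otimes F$; and $\dim(E\otimes F)=\dim E\cdot\dim F$. After choosing bases, $E\otimes F$ is the space of $\dim E\times\dim F$ matrices and $u\otimes v=uv^{\mathsf T}$.

Define the linear map
\[
\Psi:\bigoplus_{y\in Y}E_y\to E\otimes F,\qquad \Psi\big((p_y)_y\big)=\sum_{y\in Y}p_y\otimes\bar y .
\]
For $s=2$, the domain has a basis of pairs $(C,y)$ with $N(y)$ meeting $C$, and $\Psi$ sends $(C,y)$ to $(C,C')$, where $C'$ is the component of $y$. Surjectivity says that every $Y_C$ is nonempty, and an edge $yz$ of $F_Y$ inside $Y_C$ gives the kernel element $(C,y)-(C,z)$. We bound the image and the kernel in the same way for all $s$.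

\begin{lemma}\label{lem:second}
$\sum_{y\in Y}\dim E_y\ge(n_1-a)(n_2-b)+(s-1)b$.
\end{lemma}

\begin{proof}
By rank--nullity it suffices to show that $\Psi$ is surjective and that $\dim\ker\Psi\ge(s-1)b$.

\emph{Surjectivity.} The vectors $\bar x\otimes\bar y$ span $E\otimes F$, and $p\otimes\bar y$ lies in the image whenever $p\in E_y$. If $xy$ is an edge, then $\bar x\in E_y$. If $xy$ is of $X$-type with witness $(Z,T)$, then $\bar x\in\operatorname{span}\{\bar z:z\in Z\}$ by Lemma~\ref{lem:basic}(i) and $Z\subset N(y)$ by (W2), so again $\bar x\in E_y$. If $xy$ is of $Y$-type with witness $(Z,T)$, then $\bar y=\sum_{z\in Z}c_z\bar z$ by Lemma~\ref{lem:basic}(i), so $\bar x\otimes\bar y=\sum_{z\in Z}c_z\,\bar x\otimes\bar z$; by (W2) each $xz$ is an edge, so each term lies in the image.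

\emph{Kernel.} Choose a basis $w_1,\dots,w_b$ of $B$ among the relation vectors, where $w_j=w_{x_jy_j}$ has witness $(Z_j,T_j)$ with $T_j\subset X$. Put $U_j=\operatorname{span}\{\bar\tau:\tau\in T_j\}\subset E$. Since $|T_j|=t-1\ge s-1$, Lemma~\ref{lem:basic}(ii) gives $\dim U_j\ge s-1$. Consider the linear map
\[
\Theta:\bigoplus_{j=1}^bU_j\to\bigoplus_{y\in Y}E,\qquad \Theta\big((r_j)_j\big)=(p_y)_y,\quad p_y=\sum_{j=1}^bw_j(y)\,r_j .
\]
First, $p_y\in E_y$: if $w_j(y)\ne0$, then $y\in Z_j\cup\{y_j\}$, so $T_j\subset N(y)$ by (W1), and $r_j\in U_j\subset E_y$. Second, $(p_y)_y\in\ker\Psi$: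
\[
\sum_yp_y\otimes\bar y=\sum_jr_j\otimes\Big(\sum_yw_j(y)\,\bar y\Big)=0,
\]
because $\sum_yw_j(y)\bar y$ is the class of $w_j\in B$ in $F$. Third, $\Theta$ is injective: if all $p_y$ vanish, then for every linear functional $\lambda$ on $E$ the vector $\sum_j\lambda(r_j)w_j$ has coordinates $\lambda(p_y)=0$, so $\lambda(r_j)=0$ for all $j$ by the independence of the $w_j$, and hence all $r_j$ vanish. Thus $\dim\ker\Psi\ge\sum_j\dim U_j\ge(s-1)b$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The ranges of $a$ and $b$ are Lemma~\ref{lem:basic}(iii). Lemmas~\ref{lem:first} and~\ref{lem:second} give \eqref{eq:key1}. Exchanging the names of $X$ and $Y$, with the same witnesses and the same maps $\varphi,\varphi'$, exchanges the two types, the spaces $A$ and $B$, the numbers $a$ and $b$, and the sizes $n_1$ and $n_2$. So \eqref{eq:key1} for the exchanged data is \eqref{eq:key2}.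
\end{proof}

This completes the proofs of Theorems~\ref{thm:general} and~\ref{thm:main}.

\subsection{What the proof uses}

Semi-saturation gives every nonedge a witness, and this is what makes $\Psi$ surjective; $K_{s,t}$-freeness is never used. The size $t-1$ of $T$ is used in full only in Lemma~\ref{lem:first}, for the witnesses of one type. For the other type, Lemma~\ref{lem:second} uses only $|T|\ge s-1$. This asymmetry is why there are two inequalities, and it cannot be removed: the symmetric bound $(n_1-a)(n_2-b)+(t-1)(a+b)$ exceeds the size of the construction by $Dk$ in the situation of the next paragraph. The lower bound on $n_1,n_2$ enters Proposition~\ref{prop:key} only in Lemma~\ref{lem:basic}(iii); the stronger condition on $n_2$ in Theorem~\ref{thm:general} is needed only for the $D$-regular graph.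

In the construction with $q\ge1$, use the witnesses from the proof of Proposition~\ref{prop:upper}. The nonedges between $X_0$ and $Q$ are of $X$-type with $Z=S$, so $A$ is spanned by one vector $e_x-\sum_{z\in S}c_ze_z$ for each $x\in X_0$, and $a=k$; in the same way $b=k$. The numbers $\rho$ and $\sigma$ of Section~\ref{sec:reduction} are then $|P|$ and $|Q|$, as they were for stars.

\begin{remark}\label{rem:oneside}
Suppose that every nonedge can be completed to a $K_{s,t}$ with the $s$-side in $X$. Choosing such copies makes $B=0$, so $b=0$ and \eqref{eq:key1} reads $e(G)\ge n_1n_2-a(n_2-t+1)$. Since $n_2\ge t-1$ and $a\le n_1-s+1$, this gives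
\[
e(G)\ge n_1n_2-(n_1-s+1)(n_2-t+1)=(t-1)n_1+(s-1)n_2-(s-1)(t-1).
\]
For $n_1=n_2=n$ this is \eqref{eq:guess}. So a graph with fewer edges than \eqref{eq:guess} must use both orientations of $K_{s,t}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CCH}
Debsoumya Chakraborti, Da Qi Chen, Mihir Hasabnis,
\emph{Minimizing the number of edges in $K_{s,t}$-saturated bipartite graphs},
arXiv:2009.07651 (2020).

\end{thebibliography}
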